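# Square roots of monodromy and fillings of hyperbolic torus bundles by rational homology circles

## Torus bundles attached to cyclic sequences

Put
$$M(a)=\begin{pmatrix}a&1\\-1&0\end{pmatrix},\qquad A(\mathbf a)=M(a_1)M(a_2)\cdots M(a_n)\in SL(2,\mathbb Z)$$
for a finite sequence $\mathbf a=(a_1,\dots,a_n)$ of integers $a_i\ge 2$.

**Definition (torus bundle).** For $A\in SL(2,\mathbb Z)$, $\mathbf T_A$ is the oriented torus bundle over $S^1$ with monodromy $A$: the quotient of $T^2\times\mathbb R$, $T^2=\mathbb R^2/\mathbb Z^2$, by the group generated by $(x,t)\mapsto(Ax,t-1)$. It is hyperbolic if $|\operatorname{tr}A|>2$.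

Conventions for orientation and for the direction of the monodromy differ between authors. We will see that for the bundles of this lecture they do not matter. With Neumann's convention, $\mathbf T_{A(\mathbf a)}=\partial P_{\mathbf a}$. Here $P_{\mathbf a}$ is the negative-definite plumbing of disk bundles over $S^2$ along one cycle, with Euler numbers $-a_1,\dots,-a_n$ in cyclic order, and with cycle signs chosen so that the boundary has monodromy $A(\mathbf a)$ and not $-A(\mathbf a)$. For $n=1$ this is a self-plumbing of one sphere.

Example: $\mathbf a=(3)$ gives $A=\begin{pmatrix}3&1\\-1&0\end{pmatrix}$, of trace $3$. Since $\det(A-I)=2-\operatorname{tr}A=-1$, the group $H_1(\mathbf T_A)=\mathbb Z\oplus\operatorname{coker}(A-I)$ is $\mathbb Z$.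

**Definition (admissible sequence).** Let $k\ge0$ and $x_1,\dots,x_{2k+1}\ge0$ be integers, and let $2^{[x]}$ denote $x$ consecutive entries equal to $2$. The cyclic sequence
$$\mathbf a=(3+x_1,2^{[x_2]},3+x_3,2^{[x_4]},\ldots,3+x_{2k+1},2^{[x_1]},3+x_2,2^{[x_3]},\ldots,3+x_{2k},2^{[x_{2k+1}]})$$
is called admissible.

It consists of $2k+1$ blocks $(3+x_i,2^{[x_j]})$, and the indices, read in order, are $1,2,\dots,2k+1,1,2,\dots,2k+1$. The list of indices is traversed twice; keep this in mind.

Examples: $k=0$ gives $(3+x,2^{[x]})$, so $(3)$, $(4,2)$, $(5,2,2)$, and so on. For $k=1$, $(x_1,x_2,x_3)=(0,0,0)$ gives $(3,3,3)$, and $(1,0,0)$ gives the blocks $(4)$, $(3,2)$, $(3)$, that is, $(4,3,2,3)$.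

## Rational homology circles

**Definition (rational homology circle).** A rational homology circle, written $\mathbb QS^1\times B^3$, is a compact oriented $4$-manifold $W$ with $H_*(W;\mathbb Q)\cong H_*(S^1\times B^3;\mathbb Q)$.

So $W$ is connected, $b_1(W)=1$ and $b_2(W)=b_3(W)=0$. Example: $S^1\times B^3$ itself. Non-example: the plumbing $P_{\mathbf a}$, since $H_2(P_{\mathbf a};\mathbb Q)=\mathbb Q^n$, one class for each sphere.

## Strong fillings, Liouville domains, and Milnor fillable structures

**Definition (strong filling).** Let $\xi$ be a positive contact structure on a closed oriented $3$-manifold $Y$. A strong filling of $(Y,\xi)$ is a compact symplectic $4$-manifold $(W,\omega)$ with $\partial W=Y$ as oriented manifolds, together with a vector field $Z$ near $\partial W$ that satisfies $\mathcal L_Z\omega=\omega$ (a Liouville field), is transverse to $\partial W$ and points outward, and induces $\xi=\ker(\iota_Z\omega)|_{\partial W}$.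

**Definition (Liouville domain).** A Liouville domain is a compact manifold $W$ with a $1$-form $\lambda$ such that $d\lambda$ is symplectic and the field $Z$ defined by $\iota_Zd\lambda=\lambda$ points outward along $\partial W$.

A Liouville domain (also called an exact filling) is a strong filling of its boundary: $\mathcal L_Zd\lambda=d\iota_Zd\lambda=d\lambda$, and in dimension $4$ the identity $\iota_Z(d\lambda)^2=2\lambda\wedge d\lambda$ shows that $\lambda|_{\partial W}$ is a positive contact form. Example: $B^4$ with $\lambda=\frac12\sum(x_jdy_j-y_jdx_j)$, whose Liouville field is half the radial field; it fills the standard $S^3$.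

**Definition (Milnor fillable structure).** Let $f$ embed a normal complex surface germ in $(\mathbb C^N,0)$. For $0<\delta\ll1$ the link $\{\sum|f_j|^2=\delta\}$ carries the plane field of complex tangencies, which is a contact structure. A contact structure arising in this way is called Milnor fillable.

Example: for the germ $\mathbb C^2$ and $f=\mathrm{id}$ we get the standard $S^3$. For $\mathbb C^2/\{\pm1\}$, embedded by $(x^2,xy,y^2)$, we get a contact structure on $\mathbb{RP}^3$.

We use the theorem of Caubel–Némethi–Popescu-Pampu (Topology 45 (2006)): on a given oriented $3$-manifold the Milnor fillable structure is unique up to contactomorphism.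

**Definition (tightness).** A contact structure is overtwisted if there is an embedded disk tangent to $\xi$ along its boundary, tight if there is none, and universally tight if its pullback to the universal cover is tight.

Examples: $\ker(\cos r\,dz+r\sin r\,d\theta)$ on $\mathbb R^3$ is overtwisted, since at $r=\pi$ the form is $-dz$ and so the disk $\{z=0,\ r\le\pi\}$ is tangent to the planes along its boundary. The standard $S^3$ is tight and simply connected, hence universally tight.

## Filling $(\mathbf T_{A(\mathbf a)},\xi_{can})$ by a rational homology circle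

Let $\mathbf a$ be admissible. Then $\mathbf T_{A(\mathbf a)}$ is hyperbolic, and $P_{\mathbf a}$ can be realized as the resolution of an isolated complex surface singularity. So $\mathbf T_{A(\mathbf a)}$ carries a unique Milnor fillable structure $\xi_{can}$, which is universally tight. The question, posed in Jonathan Simone, "Using rational homology circles to construct rational homology balls", arXiv:2006.14509 (2020), is this: for which admissible $\mathbf a$ does $(\mathbf T_{A(\mathbf a)},\xi_{can})$ have a strong filling that is a $\mathbb QS^1\times B^3$?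

Three facts accompany it, for every admissible $\mathbf a$. We use none of them in the proofs; the second sets the difficulty.

1. $\mathbf T_{A(\mathbf a)}$ bounds a rational homology circle $W$ with $H^3(W)=\mathbb Z_2$.
2. Every handlebody decomposition of every $\mathbb QS^1\times B^3$ bounded by $\mathbf T_{A(\mathbf a)}$ contains $3$-handles. In particular $\mathbf T_{A(\mathbf a)}$ bounds no Stein $\mathbb QS^1\times B^3$.
3. If $\xi$ is virtually overtwisted (tight, with an overtwisted finite cover), then $(\mathbf T_{A(\mathbf a)},\xi)$ has no strong $\mathbb QS^1\times B^3$ filling.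

The answer is: all of them.

**Theorem 1.** Let $\mathbf a$ be admissible and $A=A(\mathbf a)$. There are $B\in GL_2(\mathbb Z)$ with $B^2=A$, $\det B=-1$, $b:=\operatorname{tr}B\ge1$, and a Liouville domain $(W,\lambda)$ such that:

* $\partial W$ with $\ker\lambda|_{\partial W}$ is contactomorphic to $(\mathbf T_A,\xi_{can})$;
* $W$ is an interval bundle over the mapping torus $N_B$ of $B:T^2\to T^2$. It is a $\mathbb QS^1\times B^3$ with $H_1(W)=\mathbb Z\oplus\operatorname{coker}(B-I)$, $|\operatorname{coker}(B-I)|=b$, $H_2(W)=\mathbb Z_2$, $H_3(W)=0$, $H^3(W)=\mathbb Z_2$.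

**Theorem 2.** For $A\in SL_2(\mathbb Z)$ with $\operatorname{tr}A>2$ the following are equivalent:

1. $A=B^2$ with $B\in GL_2(\mathbb Z)$, $\det B=-1$;
2. $\operatorname{tr}A-2=b^2$ with $b\ge1$ an integer, and $A\equiv I\bmod b$;
3. $A$ is $SL_2(\mathbb Z)$-conjugate to $A(\mathbf a)$ for some admissible $\mathbf a$.

**Theorem 3.** Let $W$ be any $\mathbb QS^1\times B^3$ bounded by a torus bundle $Y=\mathbf T_A$ with $|\operatorname{tr}A|>2$. Then:

* $H_1(Y)/\mathrm{tors}\to H_1(W)/\mathrm{tors}$ has even index $d$, and $|\operatorname{tr}A-2|$ is a perfect square;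
* $H^3(W)\cong H_1(W,\partial W)$ surjects onto $\mathbb Z/d$, so it has at least two elements, and every handle decomposition of $W$ contains $3$-handles;
* if $W$ strongly fills $(Y,\xi)$, then a connected $d$-fold cyclic cover of $W$ strongly fills $d\ge2$ disjoint copies of $(Y,\xi)$.

So the filling of Theorem 1 has the smallest possible $|H^3(W)|=2$ and the smallest possible index $d=2$.

## Traces 3 and 6 by hand

For $\mathbf a=(3)$ one checks directly that
$$B=\begin{pmatrix}2&1\\-1&-1\end{pmatrix},\qquad B^2=\begin{pmatrix}3&1\\-1&0\end{pmatrix}=A(\mathbf a),\qquad\det B=-1,\quad \operatorname{tr}B=1 .$$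

For $\mathbf a=(4,2)$ we have $A=M(4)M(2)=\begin{pmatrix}7&4\\-2&-1\end{pmatrix}$, of trace $6=2^2+2$. It is congruent to $I$ mod $2$, and
$$B=\tfrac12(A-I)=\begin{pmatrix}3&2\\-1&-1\end{pmatrix},\qquad B^2=\begin{pmatrix}7&4\\-2&-1\end{pmatrix}=A,\qquad \det B=-1 .$$

The sequence $(6)$ also gives trace $6$, but $A=\begin{pmatrix}6&1\\-1&0\end{pmatrix}$ is not congruent to $I$ mod $2$. By Theorem 2 it has no square root of determinant $-1$ and is not conjugate to any $A(\mathbf a)$ with $\mathbf a$ admissible. The sequence $(4)$ has $\operatorname{tr}A-2=2$, which is not a square, so by Theorem 3 its bundle bounds no $\mathbb QS^1\times B^3$ at all.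

## Why handles of index at most two cannot suffice

The filling at hand is the resolution $P_{\mathbf a}$, but it has $b_2=n>0$. The usual way to get small exact fillings is to build a Stein domain, that is, to attach handles of index at most $2$ along suitable Legendrian curves. Where does this stop?

Suppose $W$ is a $\mathbb QS^1\times B^3$ with $\partial W=Y=\mathbf T_A$ and no $3$-handles. Then the cellular cochain group in degree $3$ is zero, so $H^3(W)=0$. By duality $H_1(W,Y)=0$, so $H_1(Y)\to H_1(W)$ is onto, and $d=1$ in the notation of Theorem 3. But $d$ is always even. For $\mathbf a=(3)$ the reason can be previewed: we will show that for index $d$ the polynomial $t^{2d}-3t^d+1$ must factor, up to units of $\mathbb Q[t^{\pm1}]$, as $f(t)f(t^{-1})$. For $d=1$ this would make $t^2-3t+1$ reducible over $\mathbb Q$, which it is not. For $d=2$ there is no objection: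
$$t^4-3t^2+1=(t^2-t-1)(t^2+t-1),$$
and the first factor is the characteristic polynomial of the matrix $B$ above.

So the filling must have $3$-handles. We need an exact symplectic manifold that is not built from a Stein handle picture.

## A two-ended Liouville domain and the symmetry it must have

Exact symplectic $4$-manifolds with nonzero $H_3$ exist: the ones with two convex ends, here of McDuff–Geiges–Mitsumatsu type. Let $A\in SL_2(\mathbb Z)$ have eigenvalues $\Lambda>1$ and $\Lambda^{-1}$, with row eigenvectors $uA=\Lambda u$, $vA=\Lambda^{-1}v$, and use $u,v$ as linear coordinates on $\mathbb R^2$. On $[-1,1]_s\times\mathbb R^2_x\times\mathbb R_t$ take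
$$\lambda=e^t\,du+s\,e^{-t}\,dv. \tag{1}$$
It is invariant under translations of $x$ by $\mathbb Z^2$ and under $(s,x,t)\mapsto(s,Ax,t-\log\Lambda)$. We check below that $d\lambda$ is symplectic and that its Liouville field is $\partial_t+2s\,\partial_s$. The quotient $V\cong[-1,1]\times\mathbf T_A$ is thus a Liouville domain. It is not what we want: it has two boundary components, and $b_2(V)=b_3(V)=1$.

So we try to divide $V$ by a free involution that exchanges the ends and preserves $\lambda$. The naive swap $s\mapsto-s$ turns (1) into $e^tdu-se^{-t}dv$, so it must be corrected. Try $\Phi(s,x,t)=(-s,Cx,t-c)$ with $C\in GL_2(\mathbb Z)$. Then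
$$\Phi^*\lambda=e^{t-c}\,d(u\circ C)-s\,e^{-t+c}\,d(v\circ C),$$
which equals $\lambda$ exactly when $uC=e^cu$ and $vC=-e^{-c}v$. So $\det C=-1$. The choice $c=0$ is impossible: $C$ would be an integer matrix with distinct eigenvalues $1,-1$, so its eigenvector $u$ would be proportional to a rational vector, and then $\Lambda$ would be rational; but $\Lambda$ is not, because $(\operatorname{tr}A)^2-4$ lies strictly between $(\operatorname{tr}A-1)^2$ and $(\operatorname{tr}A)^2$. So $\Phi$ must shift $t$. If $\Phi^2$ is to be the given generator, then
$$C^2=A,\qquad \det C=-1,\qquad c=\tfrac12\log\Lambda .$$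
Such a $\Phi$ moves $t$ by half a period, so it acts freely. The geometric problem has become: find a square root of $A(\mathbf a)$ in $GL_2(\mathbb Z)$ with determinant $-1$. The doubled list of indices in an admissible sequence suggests where it comes from.

## The square root of $A(\mathbf a)$

**Step 1.** The purpose of this step is to construct $B$. Put
$$R(c)=\begin{pmatrix}c&1\\1&0\end{pmatrix},\qquad D=\begin{pmatrix}1&1\\0&-1\end{pmatrix},\qquad D^2=I .$$
We have $M(2)=I+\mathsf N$ with $\mathsf N=\begin{pmatrix}1&1\\-1&-1\end{pmatrix}$ and $\mathsf N^2=0$. Hence $M(2)^y=I+y\mathsf N=\begin{pmatrix}1+y&y\\-y&1-y\end{pmatrix}$, and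
$$M(3+x)M(2)^y=\begin{pmatrix}3+x+2y+xy&1+2y+xy\\-1-y&-y\end{pmatrix};$$
for example, the upper left entry is $(3+x)(1+y)-y$. On the other side
$$R(x+1)R(y+1)=\begin{pmatrix}xy+x+y+2&x+1\\y+1&1\end{pmatrix}.$$
Multiplying by $D$ on the left replaces the first row by the sum of the rows and negates the second:
$$\begin{pmatrix}xy+x+2y+3&x+2\\-y-1&-1\end{pmatrix}.$$
Multiplying by $D$ on the right keeps the first column and replaces the second by first minus second:
$$\begin{pmatrix}xy+x+2y+3&xy+2y+1\\-y-1&-y\end{pmatrix}.$$
So
$$M(3+x)M(2)^y=D\,R(x+1)R(y+1)\,D^{-1}. \tag{2}$$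

Apply (2) to each of the $2k+1$ blocks. Since the indices run through $1,\dots,2k+1$ twice,
$$A(\mathbf a)=D B_0^2D^{-1},\qquad B_0=R(x_1+1)R(x_2+1)\cdots R(x_{2k+1}+1). \tag{3}$$
A block may straddle the end of the first run of indices, as $(3+x_{2k+1},2^{[x_1]})$ does; this is harmless, because (2) puts one factor $R$ for each index in reading order.

Put $B=DB_0D^{-1}$. Then $B^2=A(\mathbf a)$ and $\det B=(-1)^{2k+1}=-1$. The factors of $B_0$ have nonnegative entries and upper left entries at least $1$, so the upper left entry of $B_0$ is at least $1$, and $b=\operatorname{tr}B=\operatorname{tr}B_0\ge1$. For $\mathbf a=(3)$ we have $B_0=R(1)$, and $B$ is the matrix found by hand.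

The characteristic polynomial of $B$ is $t^2-bt-1$. Its roots are $\mu=\frac12(b+\sqrt{b^2+4})>1$ and $-\mu^{-1}$. They are irrational because $b^2+4$ is not a square for $b\ge1$: it lies strictly between $b^2$ and $(b+2)^2$, and it equals $(b+1)^2$ only if $2b=3$. Let $K=\mathbb Q(\mu)$, with Galois conjugation $'$, so $\mu'=-\mu^{-1}$. Choose a nonzero row vector $u\in K^2$ with $uB=\mu u$ and put $v=u'$, so $vB=-\mu^{-1}v$. They belong to distinct eigenvalues, so $u,v$ are independent linear coordinates on $\mathbb R^2$. For $\mathbf a=(3)$: $\mu^2=\mu+1$ and $u=(\mu^2,1)$, since $uB=(2\mu^2-1,\mu^2-1)=(\mu^3,\mu)$.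

## The quotient $W$

**Step 2a.** The purpose of this step is to construct the Liouville domain. Take $\lambda$ as in (1) on $[-1,1]\times\mathbb R^2\times\mathbb R$, and let $\Gamma$ be generated by the translations $x\mapsto x+m$, $m\in\mathbb Z^2$, and
$$\beta(s,x,t)=(-s,\,Bx,\,t-\log\mu).$$
Translations preserve $\lambda$, and
$$\beta^*\lambda=e^t\mu^{-1}\cdot\mu\,du+(-s)\,e^{-t}\mu\cdot(-\mu^{-1})\,dv=\lambda .$$
The group $\Gamma\cong\mathbb Z^2\rtimes_B\mathbb Z$ acts freely, properly discontinuously and cocompactly, because it already does so on the $(x,t)$ factor $\mathbb R^3$: an element involving $\beta^n$ with $n\ne0$ moves $t$ by $-n\log\mu$, and the remaining elements are lattice translations.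

Next,
$$d\lambda=e^tdt\wedge du+e^{-t}ds\wedge dv-se^{-t}dt\wedge dv .$$
In the square only the product of the first two terms survives, so $(d\lambda)^2=2\,dt\wedge du\wedge ds\wedge dv\neq0$. For $Z=\partial_t+2s\,\partial_s$,
$$\iota_Zd\lambda=e^tdu+2se^{-t}dv-se^{-t}dv=\lambda .$$
So $Z$ is the Liouville field. It is $\Gamma$-invariant because $\lambda$ is, and it points outward at $s=\pm1$. Hence $W=([-1,1]\times\mathbb R^3)/\Gamma$ is a compact Liouville domain, oriented by $(d\lambda)^2$.

**Step 2b.** We identify the boundary. The map $\beta$ exchanges $\{s=1\}$ and $\{s=-1\}$, and the stabilizer of $\{s=1\}$ in $\Gamma$ is $\mathbb Z^2\rtimes\langle\beta^2\rangle$. So $\partial W$ is connected, and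
$$\partial W=Y:=\mathbb R^3/\langle\mathbb Z^2,\ (x,t)\mapsto(Ax,t-2\log\mu)\rangle,\qquad \lambda|_{\partial W}=\alpha:=e^tdu+e^{-t}dv. \tag{4}$$

**Step 2c.** We check that $Y$, with its contact orientation, is $\mathbf T_{A(\mathbf a)}$ as an oriented manifold. As an unoriented manifold $Y$ is the torus bundle with monodromy $A$ or $A^{-1}$, depending on conventions, and $(x,t)\mapsto(x,-t)$ interchanges these two. (A convention with row vectors would produce $A^T$; for $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ the identity $A^TJA=J$ gives $A^T=JA^{-1}J^{-1}$, so nothing new appears.) As for orientation, the map $(x,t)\mapsto(Bx,t)$ preserves the lattice and commutes with $(x,t)\mapsto(Ax,t-2\log\mu)$, because $A=B^2$. So it induces a self-diffeomorphism of $Y$, and it reverses orientation since $\det B=-1$. Hence all choices of conventions give the same oriented manifold, and $Y\cong\mathbf T_{A(\mathbf a)}$ preserving orientation.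

**Step 2d.** We compute the homology. The map $(s,x,t)\mapsto(0,x,t)$, joined to the identity by scaling $s$, is equivariant, so $W$ is an interval bundle over $\{s=0\}/\Gamma=N_B$, the mapping torus of $B$, and retracts onto it. The Wang sequence reads
$$0\to\operatorname{coker}\big(B_*-1\,|\,H_i(T^2)\big)\to H_i(N_B)\to\ker\big(B_*-1\,|\,H_{i-1}(T^2)\big)\to0 .$$
(Replacing $B$ by $B^{-1}$ changes none of these kernels and cokernels.) On $H_0(T^2)$, $B_*=1$. On $H_1$, $\det(B-I)$ is the value $1-b-1=-b\ne0$ of the characteristic polynomial at $1$, so $\ker(B-I)=0$ and $|\operatorname{coker}(B-I)|=b$. On $H_2$, $B_*=\det B=-1$, so $B_*-1=-2$. Therefore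
$$H_1(W)=\mathbb Z\oplus\operatorname{coker}(B-I),\qquad H_2(W)=\operatorname{coker}(-2)=\mathbb Z_2,\qquad H_3(W)=\ker(-2)=0 .$$
So $W$ is a $\mathbb QS^1\times B^3$, and $H^3(W)=\operatorname{Hom}(H_3(W),\mathbb Z)\oplus\operatorname{Ext}(H_2(W),\mathbb Z)=\operatorname{Ext}(\mathbb Z_2,\mathbb Z)=\mathbb Z_2$.

What remains of Theorem 1 is to recognize $\ker\alpha$ as $\xi_{can}$. By the uniqueness theorem it is enough to show that $(Y,\ker\alpha)$ is Milnor fillable, and we look for the singularity among quotients of $\mathbb H^2$.

## The cusp singularity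

Let $\mathbb H$ be the upper half plane and write $z_j=x_j+iy_j$ on $\mathbb H^2$ (here $x_1,x_2$ are real coordinates, no longer the integers of the sequence).

**Definition (the cusp group).** Let $M=u(\mathbb Z^2)\subset K$ and $\varepsilon=\mu^2$. The group $G=M\rtimes\langle\varepsilon\rangle$ acts on $\mathbb H^2$ by $(z_1,z_2)\mapsto(\varepsilon z_1+m,\ \varepsilon'z_2+m')$.

This makes sense. The map $u$ is injective on $\mathbb Z^2$: if $um=0$ with $m\neq0$ integral, then $u$ is proportional to the rational vector $(-m_2,m_1)$, which cannot be an eigenvector of $B$ with irrational eigenvalue. So $M$ has rank $2$, and $v(m)=u(m)'$. From $u(Bm)=\mu u(m)$ we get $\mu M=M$, hence $\varepsilon M=M$. Finally $\varepsilon$ is totally positive, with $\varepsilon'=\mu^{-2}$.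

Example: for $\mathbf a=(3)$, $u=(\mu^2,1)$, so $M=\mathbb Z\mu^2+\mathbb Z=\mathbb Z[\mu]$. The basis $\mu^2,1$ consists of totally positive numbers, as $(\mu^2)'=\mu^{-2}>0$.

The product $y_1y_2$ is $G$-invariant. On the level $y_1y_2=r^2$, with $r>0$, write $y_1=re^{-t}$, $y_2=re^t$, and use coordinates $(x_1,x_2,t)$. The translations act by $(m,m')$, and $\varepsilon$ acts by
$$(x_1,x_2,t)\mapsto(\mu^2x_1,\ \mu^{-2}x_2,\ t-2\log\mu). \tag{5}$$
With $x_1=u$, $x_2=v$ this is exactly the group in (4), because $u(Ax)=\mu^2u(x)$ and $v(Ax)=\mu^{-2}v(x)$. So $G$ acts freely and properly discontinuously, and $\mathbb H^2/G\cong Y\times(0,\infty)$, where the second coordinate is $y_1y_2$.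

The following is a published result (Hirzebruch, *Hilbert modular surfaces*, Enseign. Math. 19 (1973), §2; also van der Geer, *Hilbert Modular Surfaces*, Ch. II). Adding one point $\infty$ to $\mathbb H^2/G$, with neighborhoods $U_C=\{y_1y_2>C\}/G\cup\{\infty\}$, gives a normal complex surface $S$. It has a resolution $\pi$ with compact exceptional set $E=\pi^{-1}(\infty)$. Every $q\in E$ has holomorphic coordinates $(w,z)$ (an affine toric chart) in which $E=\{wz=0\}$ near $q$ and
$$2\pi iz_1\equiv P\log w+Q\log z,\qquad 2\pi iz_2\equiv P'\log w+Q'\log z,$$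
where $P,Q$ is a $\mathbb Z$-basis of $M$ consisting of totally positive numbers. Taking real parts,
$$y_1=-\tfrac1{2\pi}\big(P\log|w|+Q\log|z|\big),\qquad y_2=-\tfrac1{2\pi}\big(P'\log|w|+Q'\log|z|\big). \tag{6}$$

Note that $\{y_1y_2\ge C\}/G\cup\{\infty\}$ is compact: a sequence in it either has a subsequence with $y_1y_2\to\infty$, which converges to $\infty$, or stays in some $\{C\le y_1y_2\le C'\}/G\cong Y\times[C,C']$.

## Two plurisubharmonic functions near the cusp

There are two natural families of hypersurfaces around $\infty$. The level sets of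
$$\psi=\frac1{y_1y_2}=e^\varphi,\qquad \varphi=-\log y_1-\log y_2,$$
are the ones we can compute. The level sets of $\rho=|f|^2$, where $f$ embeds a neighborhood of $\infty\in S$ in $\mathbb C^N$ with $f(\infty)=0$, are the Milnor links.

Both functions are strictly plurisubharmonic off $\infty$. For $\psi$: $\partial^2(-\log y)/\partial z\,\partial\bar z=1/(4y^2)>0$, so $\varphi$ is strictly plurisubharmonic, and $i\partial\bar\partial e^\varphi=e^\varphi(i\partial\bar\partial\varphi+i\partial\varphi\wedge\bar\partial\varphi)>0$. For $\rho$: it is the restriction of $|\cdot|^2$ to a complex submanifold. Both are positive off $\infty$ and tend to $0$ at $\infty$.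

We want to deform one link into the other through $F_s=(1-s)\psi+s\rho$. Strict plurisubharmonicity passes to convex combinations, but absence of critical points does not: $d\rho$ and $d\psi$ could point in opposite directions. That is the one thing to exclude. Since $\psi$ is not analytic across $E$ (logarithms occur in (6)), analytic curve selection is not available, and we use o-minimal geometry instead.

**Definition (o-minimal structure).** A structure on $\mathbb R$ is a choice, for each $n$, of a Boolean algebra of subsets of $\mathbb R^n$, called definable, which contains the semialgebraic sets and is closed under products and coordinate projections. It is o-minimal if every definable subset of $\mathbb R$ is a finite union of points and intervals. A function is definable if its graph is.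

The structure $\mathbb R_{an,\exp}$ is generated by the exponential function and all restrictions of real analytic functions to compact boxes inside their domains; it is o-minimal (van den Dries–Macintyre–Marker, Ann. of Math. 140 (1994)). Example: $x\mapsto x\log x$ on $(0,1)$ is definable in it. Non-example: $\sin$ on all of $\mathbb R$, whose zero set is not a finite union of points and intervals. Definable functions are closed under field operations, composition and partial differentiation. We need two facts (van den Dries, *Tame Topology and O-minimal Structures*):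

* Monotonicity: a definable function on an interval $(0,\tau_0)$ is, near $0$, of class $C^1$ and either constant or strictly monotone.
* Curve selection: if $q$ lies in the closure of a definable set $X$ and $q\notin X$, there is a definable $C^1$ curve $p:(0,1)\to X$ with $p(\tau)\to q$ as $\tau\to0$.

**Lemma 4.** Near $\infty$, off $\infty$, no combination $a\,d\rho+c\,d\psi$ with $a,c\ge0$, $a+c=1$ vanishes.

**Proof.** Call a point bad if some such combination vanishes there, and suppose bad points accumulate at $\infty$. Off $E$ the resolution $\pi$ is an isomorphism, so we may lift them; since $\pi$ is proper, the lifts accumulate at some $q\in E$. Take coordinates $(w,z)$ as above and a small closed ball around $q$. There $\rho\circ\pi=|f\circ\pi|^2$ is real analytic, as $f\circ\pi$ is holomorphic near $q$. By (6), $\psi$ is built by field operations from $\log|w|$ and $\log|z|$. So $\rho$, $\psi$, their partial derivatives, and the set of bad points in the ball off $E$ are definable in $\mathbb R_{an,\exp}$; the quantifier "there are $a,c\ge0$ with $a+c=1$" is a coordinate projection.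

Curve selection gives a definable $C^1$ curve $p(\tau)$ of bad points with $p(\tau)\to q$ as $\tau\to0$. Along it $\rho>0$ and $\rho\to0$. Also $\psi>0$ and $\psi\to0$: at least one of $\log|w|,\log|z|$ tends to $-\infty$ and the other is bounded above, so, because $P,Q,P',Q'>0$, both $y_1$ and $y_2$ tend to $+\infty$. By monotonicity, $\rho(p(\tau))$ and $\psi(p(\tau))$ are strictly increasing for small $\tau$; they cannot be constant or decreasing, being positive with limit $0$. Their derivatives are definable and nonnegative, and cannot vanish on an interval, so by o-minimality they are positive for all small $\tau$. But each $p(\tau)$ is bad, so there are $a,c\ge0$ with $a+c=1$, depending on $\tau$, such that $a\,d\rho(\dot p)+c\,d\psi(\dot p)=0$. The left side is positive, a contradiction. $\square$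

## Recognizing $\ker\alpha$ as $\xi_{can}$

**Step 3a.** We deform the Milnor link to a level set of $\psi$. Choose $C$ so large that $\{y_1y_2\ge C\}/G\cup\{\infty\}$ lies in the domain of $f$ and Lemma 4 holds on $U_C\setminus\{\infty\}$; from now on regard $\rho$ as defined on this compact set. The functions $F_s$, $s\in[0,1]$, are strictly plurisubharmonic without critical points on $U_C\setminus\{\infty\}$. They are positive there and tend to $0$ at $\infty$, uniformly in $s$. Take $\delta>0$ smaller than $\min_s\min F_s$ over the compact set $\{y_1y_2=2C\}/G$, and also so small that $\{\rho\le\delta\}\subset U_{2C}$ and $\{\rho=\delta\}$ is the Milnor link. (The inclusion is possible because $\rho$ is positive on the compact set $\{C\le y_1y_2\le2C\}/G$.) Put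
$$L_s=\{F_s=\delta\}\cap U_{2C}.$$
The set $\{(s,p):p\in L_s\}$ is compact: it stays away from $\infty$, where $F_s\to0$ uniformly, and from $\{y_1y_2=2C\}/G$, where $F_s>\delta$. Since $dF_s\ne0$, this set is a manifold, and its projection to $[0,1]$ is a submersion. By Ehresmann's theorem the $L_s$ form a trivial family of closed $3$-manifolds. Each is a regular level of a strictly plurisubharmonic function, so its complex tangencies form a contact structure $\ker(-dF_s\circ J)$, positive for the orientation as boundary of $\{F_s<\delta\}$. By Gray stability, all $L_s$ are contactomorphic.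

**Step 3b.** We compute the two ends. $L_1=\{\rho=\delta\}$ is the Milnor link. Since $\delta<1/(2C)$, the value of $\psi$ on $\{y_1y_2=2C\}$, we have $L_0=\{y_1y_2=r^2\}/G$ with $r^2=1/\delta$. The form $-d\psi\circ J$ is a positive multiple of $-d\varphi\circ J$. With $J\partial_{x_j}=\partial_{y_j}$ we have $dy_j\circ J=dx_j$, so
$$-d\varphi\circ J=\frac{dx_1}{y_1}+\frac{dx_2}{y_2}=r^{-1}\big(e^tdx_1+e^{-t}dx_2\big)$$
in the coordinates $y_1=re^{-t}$, $y_2=re^t$. By (5) and the sentence after it, the substitution $x_1=u$, $x_2=v$ identifies $L_0$ with the quotient $Y$ of (4), and this form with $r^{-1}\alpha$. Both manifolds carry the orientation given by their contact form. So $(Y,\ker\alpha)\cong L_0\cong L_1$ is Milnor fillable.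

**Step 4.** We conclude the proof of Theorem 1. By Step 2c, $Y\cong\mathbf T_{A(\mathbf a)}$ as oriented manifolds. Both $\ker\alpha$ and $\xi_{can}$ are Milnor fillable, so by uniqueness
$$(\partial W,\ker\lambda|_{\partial W})=(Y,\ker\alpha)\cong(\mathbf T_{A(\mathbf a)},\xi_{can}).$$
With Step 2d, $(W,d\lambda)$ is an exact, in particular strong, $\mathbb QS^1\times B^3$ filling. $\blacksquare$

## Which matrices have such a square root

We prove Theorem 2: the construction reaches exactly the admissible family.

**Step (1)⇒(2).** This is Cayley–Hamilton. Let $b=\operatorname{tr}B$. Then $\operatorname{tr}A=b^2-2\det B=b^2+2>2$, so $b\ne0$, and replacing $B$ by $-B$ we may take $b>0$. From $B^2-bB-I=0$ we get $A=bB+I\equiv I\bmod b$.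

**Step (2)⇒(1).** We solve that formula for $B$. Let $\tau=\operatorname{tr}A$ and $B=(A-I)/b\in M_2(\mathbb Z)$. Since $A^2=\tau A-I$,
$$B^2=\frac{A^2-2A+I}{b^2}=\frac{(\tau-2)A}{b^2}=A,\qquad \det B=\frac{\det(A-I)}{b^2}=\frac{2-\tau}{b^2}=-1 .$$

**Step (3)⇒(1).** By (3), $A(\mathbf a)=B^2$ with $\det B=-1$, and conjugation preserves this property.

The remaining implication asks us to write $B$, up to conjugation, as a product of matrices $R(c)$ with $c\ge1$. Such products are continued fractions. For irrational $\theta=[c_1,c_2,\dots]$ with $c_1\in\mathbb Z$, $c_j\ge1$ for $j\ge2$, let $\theta_1=\theta$, $\theta_j=c_j+1/\theta_{j+1}$ be the complete quotients, so $\theta_j>1$ for $j\ge2$. Let $p_n/q_n$ be the convergents, with $p_0=1$, $q_0=0$. By induction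
$$C_n:=R(c_1)\cdots R(c_n)=\begin{pmatrix}p_n&p_{n-1}\\q_n&q_{n-1}\end{pmatrix},\qquad C_n\begin{pmatrix}\theta_{n+1}\\1\end{pmatrix}=\kappa_n\begin{pmatrix}\theta\\1\end{pmatrix},\quad\kappa_n=q_n\theta_{n+1}+q_{n-1}>0 .$$
From $\det C_n=\pm1$ we get $p_n-\theta q_n=\pm1/\kappa_n\to0$. Also $q_1\le q_2\le\cdots$, and $q_n-q_{n-1}\ge q_{n-2}\to\infty$.

**Lemma 5 (Hardy–Wright, Theorem 172).** Let $\theta=(P\zeta+R)/(Q\zeta+S)$ be irrational, with $\zeta>1$ and integers $Q>S>0$, $PS-QR=\pm1$. Then for some $m\ge1$ we have $\begin{pmatrix}P&R\\Q&S\end{pmatrix}=C_m$ and $\zeta=\theta_{m+1}$.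

**Proof.** Here $Q\ge2$ and $P/Q$ is in lowest terms, so it is not an integer. It has two finite expansions, $[a_1,\dots,a_m]$ with $a_m\ge2$, and $[a_1,\dots,a_m-1,1]$, of lengths of opposite parity and at least $2$. Rename so that $[a_1,\dots,a_m]$ is the one with $(-1)^m=PS-QR$, and write $R(a_1)\cdots R(a_m)=\begin{pmatrix}p&\bar p\\q&\bar q\end{pmatrix}$, of determinant $(-1)^m$, with $0<\bar q\le q$. Then $P=p$, $Q=q$, and $pS-qR=p\bar q-q\bar p$, so $p(S-\bar q)=q(R-\bar p)$. Hence $q$ divides $S-\bar q$. As $0<S<q$ and $0<\bar q\le q$, we have $|S-\bar q|<q$, so $S=\bar q$ and then $R=\bar p$. Therefore $\theta=[a_1,\dots,a_m,\zeta]$ with $a_2,\dots,a_m\ge1$ and $\zeta>1$. All tails are greater than $1$, so taking integer parts successively gives $a_j=c_j$ for $j\le m$, and $\zeta=\theta_{m+1}$. $\square$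

**Step (1)⇒(3).** We conjugate $B$ to a product of the form $B_0$. Replacing $B$ by $-B$ if necessary, take $b=\operatorname{tr}B>0$. Let $B=\begin{pmatrix}p&q\\r&s\end{pmatrix}$, with eigenvalue $\mu>1$. As $\mu$ is irrational, $r\ne0$, so the eigenvector for $\mu$ can be written $(\theta,1)^T$, and $r\theta+s=\mu$ shows that $\theta$ is irrational. The bottom row of $BC_n$ has entries $rp_j+sq_j$ for $j=n,n-1$, and
$$rp_j+sq_j=\mu q_j+r(p_j-\theta q_j).$$
The second term tends to $0$. So for large $n$ both entries are positive, the first exceeds the second (their difference is $\mu(q_n-q_{n-1})$ plus a term tending to $0$), and the first exceeds $q_n$ (because $(\mu-1)q_n\to\infty$). Moreover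
$$BC_n(\theta_{n+1},1)^T=\mu\kappa_n(\theta,1)^T,$$
so $BC_n$ sends $\theta_{n+1}>1$ to $\theta$ as a Möbius map, and $\det BC_n=\pm1$. By Lemma 5, $BC_n=C_m$ for some $m$. Its lower left entry gives $q_m>q_n$, and the $q_j$ are nondecreasing, so $m>n$. Thus
$$C_n^{-1}BC_n=C_n^{-1}C_m=R(c_{n+1})\cdots R(c_m).$$
Its determinant $(-1)^{m-n}$ is $-1$, so $m-n=2k+1$ is odd. As $n\ge1$, all $c_{n+i}\ge1$, and we put $x_i=c_{n+i}-1\ge0$. The right side is then the matrix $B_0$ of (3), so $A=B^2$ is $GL_2(\mathbb Z)$-conjugate to $A(\mathbf a)$ for these $x_i$. If the conjugator has determinant $-1$, compose it with $B$, which commutes with $A$ and has determinant $-1$. The conjugacy is then in $SL_2(\mathbb Z)$. $\blacksquare$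

## The even index and the Alexander polynomial

We prove Theorem 3. Let $W$ be any $\mathbb QS^1\times B^3$ with $\partial W=Y=\mathbf T_A$, $\tau=\operatorname{tr}A$, $|\tau|\ge3$.

**Definition (homology with coefficients in $\Lambda$, order).** Let $\Lambda=\mathbb Q[t^{\pm1}]$, a principal ideal domain. Given an epimorphism $H_1(X)\to\mathbb Z$, $H_*(X;\Lambda)$ is the rational homology of the corresponding infinite cyclic cover, where $t$ acts as the generating deck transformation; for a subspace one uses its preimage in the cover. The order of a finitely generated torsion module $\bigoplus\Lambda/(g_i)$ is $\prod g_i$, up to units. We write $\doteq$ for equality up to units.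

Example: for $Y\to S^1$ the cover is $T^2\times\mathbb R$, so $H_1(Y;\Lambda)=\mathbb Q^2$ with $t$ acting by $A^{\pm1}$, and its order is $t^2-\tau t+1$. Orders are multiplicative in short exact sequences.

**Step 1.** We define $d$. Let $H_1(W)\to\mathbb Z$ be the quotient by torsion. Since $H_1(W,Y;\mathbb Q)\cong H^3(W;\mathbb Q)=0$, the map $H_1(Y;\mathbb Q)\to H_1(W;\mathbb Q)=\mathbb Q$ is onto. So the image of $H_1(Y)$ in $\mathbb Z$ is $d\mathbb Z$ with $d\ge1$. As $\det(A-I)=2-\tau\ne0$, $H_1(Y)/\mathrm{tors}\cong\mathbb Z$ and the fiber classes are torsion; $d$ is the index in the theorem.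

**Step 2.** We show that all $H_i(W;\Lambda)$ are torsion. They are finitely generated, since $W$ is compact. Use the Milnor sequence
$$H_i(W;\Lambda)\xrightarrow{\,t-1\,}H_i(W;\Lambda)\to H_i(W;\mathbb Q)\to H_{i-1}(W;\Lambda)\xrightarrow{\,t-1\,}H_{i-1}(W;\Lambda).$$
For $i\ge2$, $H_i(W;\mathbb Q)=0$, so $t-1$ is onto $H_i(W;\Lambda)$. For $i=1$: the cover is connected, so $H_0(W;\Lambda)=\mathbb Q$ with $t-1=0$. Hence $H_1(W;\mathbb Q)=\mathbb Q\to H_0(W;\Lambda)=\mathbb Q$ is onto and so injective; thus $H_1(W;\Lambda)\to H_1(W;\mathbb Q)$ is zero and $t-1$ is again onto. A finitely generated $\Lambda$-module on which $t-1$ is onto has no free summand, because $\Lambda/(t-1)=\mathbb Q\ne0$. And $H_0(W;\Lambda)=\Lambda/(t-1)$ is torsion.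

**Step 3.** We compute the boundary. The fiber torus maps to $0$ in $\mathbb Z$ and the image of $H_1(Y)$ is $d\mathbb Z$. So the induced cover of $Y$ consists of $d$ copies of $T^2\times\mathbb R$, permuted cyclically by $t$, and $t^d$ acts on $H_1(T^2)$ by $A^{\pm1}$. Hence $H_1(Y;\Lambda)\cong\Lambda^2/(t^d-A^{\pm1})\Lambda^2$ has order
$$P_d(t)=\det(t^dI-A^{\pm1})=t^{2d}-\tau t^d+1 .$$
All $H_*(Y;\Lambda)$ are torsion, since they are finite-dimensional over $\mathbb Q$.

**Step 4.** We factor $P_d$ by a Fox–Milnor argument. Let $i_*:H_1(Y;\Lambda)\to H_1(W;\Lambda)$ and $\partial:H_2(W,Y;\Lambda)\to H_1(Y;\Lambda)$, so $\ker i_*=\operatorname{im}\partial$. Let a bar denote $t\leftrightarrow t^{-1}$. By Poincaré–Lefschetz duality, $\partial$ corresponds up to sign to the restriction $\overline{H^2(W;\Lambda)}\to\overline{H^2(Y;\Lambda)}$. By the universal coefficient theorem over $\Lambda$ there is a natural exact sequence $0\to\operatorname{Ext}(H_1,\Lambda)\to H^2\to\operatorname{Hom}(H_2,\Lambda)\to0$. Its last term vanishes, since $H_2$ is torsion for both $W$ and $Y$. So $\partial$ corresponds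 to
$$\operatorname{Ext}(i_*):\overline{\operatorname{Ext}(H_1(W;\Lambda),\Lambda)}\to\overline{\operatorname{Ext}(H_1(Y;\Lambda),\Lambda)} .$$
On finitely generated torsion modules, $\operatorname{Ext}(-,\Lambda)$ is exact (there $\operatorname{Hom}(-,\Lambda)=0$, and higher $\operatorname{Ext}$ vanishes over a principal ideal domain), and it preserves orders since $\operatorname{Ext}(\Lambda/g,\Lambda)\cong\Lambda/g$. Apply it to $H_1(Y;\Lambda)\twoheadrightarrow\operatorname{im}i_*\hookrightarrow H_1(W;\Lambda)$: the image of $\operatorname{Ext}(i_*)$ is $\operatorname{Ext}(\operatorname{im}i_*,\Lambda)$. So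
$$\ker i_*=\operatorname{im}\partial\cong\overline{\operatorname{Ext}(\operatorname{im}i_*,\Lambda)} .$$
Let $f=\operatorname{ord}(\operatorname{im}i_*)$, normalized to be a monic polynomial with $f(0)\ne0$. Since the order of $H_1(Y;\Lambda)$ is the product of the orders of $\operatorname{im}i_*$ and $\ker i_*$,
$$P_d(t)\doteq f(t)f(t^{-1}),\qquad\deg f=d. \tag{7}$$
The degree follows because $t^{\deg f}f(t^{-1})$ is again a polynomial of degree $\deg f$ with nonzero constant term, so $2\deg f=2d$.

**Step 5.** We show that $d$ is even. The polynomial $x^2-\tau x+1$ is irreducible over $\mathbb Q$: for $|\tau|\ge3$, $(|\tau|-1)^2<\tau^2-4<\tau^2$, so $\tau^2-4$ is not a square. Let $\lambda_0,\lambda_0^{-1}$ be its roots. By (7), each of the $d$ roots $\zeta$ of $f$ satisfies $P_d(\zeta)=0$, that is, $\zeta^d\in\{\lambda_0,\lambda_0^{-1}\}$. So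
$$\prod_{f(\zeta)=0}(x-\zeta^d)=(x-\lambda_0)^{m_1}(x-\lambda_0^{-1})^{m_2},$$
with roots counted with multiplicity. The left side is in $\mathbb Q[x]$, being symmetric in the roots of $f$. Since $\lambda_0$ and $\lambda_0^{-1}$ are conjugate over $\mathbb Q$, $m_1=m_2$, and $d=m_1+m_2$ is even.

**Step 6.** We show that $|\tau-2|$ is a square. By (7), $P_d=ff^*$ with $f^*=t^df(1/t)/f(0)$, both factors monic. By Gauss's lemma both have integer coefficients. The constant terms of $f$ and $f^*$ are $f(0)$ and $1/f(0)$, so $f(0)=\pm1$, and
$$2-\tau=P_d(1)=f(1)f^*(1)=\frac{f(1)^2}{f(0)}=\pm f(1)^2 .$$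

**Step 7.** We draw the consequences. Since $Y$ is connected, $H_0(Y)\to H_0(W)$ is injective, so $H_1(W,Y)=H_1(W)/\operatorname{im}H_1(Y)$. The map $H_1(W)\to\mathbb Z\to\mathbb Z/d$ is onto and kills the image of $H_1(Y)$. So $H^3(W)\cong H_1(W,Y)$ surjects onto $\mathbb Z/d$ and has at least $d\ge2$ elements. If $W$ had a handle decomposition without $3$-handles, the cellular cochain complex would give $H^3(W)=0$, which is false. If $W$ strongly fills $(Y,\xi)$, take the connected $d$-fold cyclic cover given by $\pi_1(W)\to H_1(W)\to\mathbb Z\to\mathbb Z/d$. The image of $\pi_1(Y)$ is $0$, so the preimage of $Y$ is $d$ copies of $Y$. The symplectic form and the Liouville field lift, so the cover strongly fills $d$ disjoint copies of $(Y,\xi)$.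

**Step 8.** We check sharpness. For the $W$ of Theorem 1, $\pi_1(W)=\mathbb Z^2\rtimes\langle\beta\rangle$, and the boundary subgroup is $\mathbb Z^2\rtimes\langle\beta^2\rangle$, so $d=2$; and $|H^3(W)|=2$. By Step 7 neither number can be smaller. $\blacksquare$

For the filling of Theorem 1 the double cover of Step 7 is the two-ended domain $V=[-1,1]\times\mathbf T_A$ from which we started, since the subgroup $\mathbb Z^2\rtimes\langle\beta^2\rangle$ acts trivially on the sign of $s$. Its two ends are exchanged by the deck transformation, so they are two copies of the same contact manifold.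

**Remark (not used above).** Say that $\xi$ has positive Giroux torsion if there is an embedded $T^2\times[0,1]$, with coordinates $(x,y,r)$ oriented by $dx\wedge dy\wedge dr$, on which $\xi=\ker(\cos(2\pi r)\,dx-\sin(2\pi r)\,dy)$. Suppose a contact structure on $\mathbf T_{A(\mathbf a)}$, $\mathbf a$ admissible, has a strong $\mathbb QS^1\times B^3$ filling. It is not overtwisted (Gromov, Eliashberg), it is not virtually overtwisted by fact 3, and it has zero Giroux torsion by Gay's theorem that positive Giroux torsion obstructs strong fillability (Geom. Topol. 10 (2006)). A tight structure that is not virtually overtwisted is universally tight here: the group $\mathbb Z^2\rtimes\mathbb Z$ is residually finite, so an overtwisted disk in the universal cover, being compact, would embed in a finite cover. So any such structure is universally tight with zero Giroux torsion, and by Theorem 1 $\xi_{can}$ does have such a filling.
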